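# Composition with $b$ on the $\mathcal H^p$ scale of a complete Pick space

## 1. Restricting functions from the ball of $\mathbb C^2$ to a disc

Take a function on the unit ball of $\mathbb C^2$ that belongs to a "Hardy space with exponent $p$" built from the kernel $1/(1-\langle z,w\rangle)$, and restrict it to the disc $\{(z,0)\}$. Does the restriction belong to the space with the same exponent on the disc? Here the answer is yes, for an algebraic reason that takes three lines. The subject of this lecture is what happens when the disc is replaced by an arbitrary set that is mapped into a ball, possibly of infinite dimension. We first set up the spaces, in general, and then do the disc.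

Inner products are linear in the first variable. A reproducing kernel Hilbert space on a set $X$ is a Hilbert space $\mathcal M$ of functions with bounded point evaluations, and its kernel $k$ is given by $k_x(y)=k(y,x)$, $f(x)=\langle f,k_x\rangle$. A multiplier is a function $\varphi$ with $\varphi\mathcal M\subset\mathcal M$. Its multiplication operator $M_\varphi$ is bounded by the closed graph theorem, we put $\|\varphi\|_{\rm Mult}=\|M_\varphi\|$, and we write $\varphi$ for $M_\varphi$ when convenient. Since $\langle f,M_\varphi^*k_x\rangle=\varphi(x)f(x)$, we have $M_\varphi^*k_x=\overline{\varphi(x)}k_x$. Throughout we assume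

(A) $\mathrm{Mult}(\mathcal M)$ is densely contained in $\mathcal M$.

**Definition 1.1 (the kernels).** Let $d\in\{1,2,\dots\}\cup\{\infty\}$, let $\mathbb B_d$ be the open unit ball of $\mathbb C^d$ (of $\ell^2$ if $d=\infty$), and let $S(z,w)=\frac1{1-\langle z,w\rangle}$ be the Drury–Arveson kernel, with space $\mathcal M(S)=H^2_d$. We consider a normalized complete Pick space $\mathcal M=\mathcal M(k)$ on $X$ whose kernel has the form
$$k(x,y)=\frac1{1-\langle b(x),b(y)\rangle},\qquad b:X\to\mathbb B_d .$$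
Normalized means $k(\cdot,x_0)=1$ for some $x_0\in X$. Such spaces satisfy (A).

Normalization gives $\langle b(x),b(x_0)\rangle=0$ for all $x$, hence $b(x_0)=0$. Also $1=k_{x_0}\in\mathcal M$, $\|1\|^2=k(x_0,x_0)=1$, and $\langle f,1\rangle=f(x_0)$. The space $H^2_d$ is the case $X=\mathbb B_d$, $b=\mathrm{id}$, with base point $0$. For $d=1$ this is the Szegő kernel on $\mathbb D$, so $\mathcal M=H^2(\mathbb D)$ and $\mathrm{Mult}(\mathcal M)=H^\infty$. A tiny example is $X=\{0,\lambda\}\subset\mathbb D$ with $b$ the inclusion.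

Since $\langle S_{b(y)},S_{b(x)}\rangle=S(b(x),b(y))=k(x,y)=\langle k_y,k_x\rangle$, there is an isometry $J:\mathcal M(k)\to\mathcal M(S)$ with $Jk_x=S_{b(x)}$. Its adjoint satisfies $(J^*f)(x)=\langle J^*f,k_x\rangle=\langle f,S_{b(x)}\rangle=f(b(x))$. So
$$C_bf:=f\circ b,\qquad C_b=J^*:\mathcal M(S)\to\mathcal M(k),\qquad \|C_b\|\le1,\quad C_bJ=\mathrm{id}. \tag{1}$$

**Definition 1.2 (weak product and $\mathrm{Han}$).** The weak product is
$$\mathcal H^1=\mathcal M\odot\mathcal M=\Big\{\sum_nf_ng_n:\ \sum_n\|f_n\|\|g_n\|<\infty\Big\},\qquad \|h\|_1=\inf\sum_n\|f_n\|\|g_n\|,$$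
the infimum being over all representations $h=\sum f_ng_n$. It is a Banach space. For a Banach space $A$ let $A^\dagger$ be the space of bounded conjugate-linear functionals. An element $L\in(\mathcal H^1)^\dagger$ is regarded as the function $x\mapsto L(k_x)$, and $\mathrm{Han}:=(\mathcal M\odot\mathcal M)^\dagger$.

We make this concrete. Since $f=f\cdot1$, $\mathcal M\subset\mathcal H^1$ contractively. It is dense: finite sums of products are dense in $\mathcal H^1$, and for $f,g\in\mathcal M$, (A) gives multipliers $f_n\to f$ in $\mathcal M$, so $f_ng\in\mathcal M$ and $\|fg-f_ng\|_1\le\|f-f_n\|\|g\|\to0$. Multipliers act on $\mathcal H^1$ with norm at most $\|\cdot\|_{\rm Mult}$, because $\varphi\sum f_ng_n=\sum(\varphi f_n)g_n$. If $L\in(\mathcal H^1)^\dagger$, then $L|_{\mathcal M}=\langle u,\cdot\rangle$ for a unique $u\in\mathcal M$, and $L(k_x)=u(x)$. Hence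
$$\mathrm{Han}=\Big\{u\in\mathcal M:\ \|u\|_{\rm Han}=\sup_{h\in\mathcal M,\ \|h\|_1\le1}|\langle u,h\rangle|<\infty\Big\},\qquad \mathrm{Han}\subset\mathcal M\subset\mathcal H^1\ \text{contractively}.\tag{2}$$
For $v\in\mathrm{Han}$ the functional $\langle\cdot,v\rangle$ extends from $\mathcal M$ to $\mathcal H^1$. We keep the notation, so
$$|\langle h,v\rangle|\le\|h\|_1\|v\|_{\rm Han},\qquad|\langle fg,v\rangle|\le\|f\|\,\|g\|\,\|v\|_{\rm Han}.\tag{3}$$
Every bounded linear functional on $\mathcal H^1$ is of this form, so by Hahn–Banach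
$$\|h\|_1=\sup\{|\langle h,v\rangle|:\|v\|_{\rm Han}\le1\}\qquad(h\in\mathcal H^1).\tag{4}$$

Two examples. For the Szegő kernel, F. Riesz's factorization writes $h\in H^1(\mathbb D)$ as $fg$ with $\|f\|_{H^2}^2=\|g\|_{H^2}^2=\|h\|_{H^1}$, and Cauchy–Schwarz gives the converse, so $\mathcal H^1$ is the classical $H^1$. For any $k$ we have $\|k_x\|_{\rm Han}=k(x,x)$: indeed $|\sum f_n(x)g_n(x)|\le k(x,x)\sum\|f_n\|\|g_n\|$ gives "$\le$", and $h=k_x^2/k(x,x)$, which has $\|h\|_1\le1$ and $h(x)=k(x,x)$, gives "$\ge$". So $C_b$ respects the $\mathrm{Han}$ norm of the kernels $S_{b(x)}$: their images $k_x$ have the same norm.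

**Definition 1.3 (the scale).** Let $\mathbb S=\{0\le{\rm Re}\,z\le1\}$. For a couple $(A_0,A_1)$ of Banach spaces inside a common space, an admissible function is a bounded continuous $F:\mathbb S\to A_0+A_1$, analytic inside, with $t\mapsto F(j+it)$ continuous into $A_j$ and tending to $0$ at infinity ($j=0,1$). Its norm is $\max_j\sup_t\|F(j+it)\|_{A_j}$. The space $[A_0,A_1]_\theta$ consists of the values $F(\theta)$, with the quotient norm. Put
$$\mathcal H^p=\mathcal H^p(k)=[\mathcal M\odot\mathcal M,\mathrm{Han}]_\theta,\qquad p=\tfrac1{1-\theta},\quad 0\le\theta\le1 .$$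
Here $\mathcal H^1=\mathcal M\odot\mathcal M$, $\mathcal H^2=\mathcal M$, and $\mathcal H^\infty=\mathrm{Han}$.

A linear map that is contractive $A_0\to A_0'$ and $A_1\to A_1'$ is contractive $[A_0,A_1]_\theta\to[A_0',A_1']_\theta$: compose $F$ with it.

**Proposition 1.4.** Let $X=\mathbb D$, $d=2$, $b(z)=(z,0)$. Then $C_b$ maps $\mathcal H^p(S)$ contractively into $\mathcal H^p(k)$ for all $1\le p\le\infty$.

*Proof.* On $\mathcal H^1$, for every $b$,
$$C_b\sum f_ng_n=\sum(f_n\circ b)(g_n\circ b),\quad\text{so}\quad\|C_bh\|_1\le\|h\|_1.\tag{5}$$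
For $\mathrm{Han}$ we compute $J$. Here $Jk_w=S_{(w,0)}$ is the function $(z_1,z_2)\mapsto1/(1-z_1\bar w)=k_w(z_1)$. By linearity, density and continuity of evaluations, $(Jg)(z_1,z_2)=g(z_1)$ for all $g\in\mathcal M(k)$. Hence $J$ is multiplicative: if $h=\sum f_ng_n\in\mathcal M(k)$, then $Jh=\sum(Jf_n)(Jg_n)$, so $\|Jh\|_1\le\|h\|_1$. For $v\in\mathrm{Han}(S)$,
$$|\langle v\circ b,h\rangle|=|\langle v,Jh\rangle|\le\|v\|_{\rm Han}\|Jh\|_1\le\|v\|_{\rm Han}\|h\|_1 ,$$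
so $\|C_bv\|_{\rm Han}\le\|v\|_{\rm Han}$. Interpolate between the two endpoints. $\square$

## 2. When $J$ is not multiplicative

In general one half of this proof survives and the other does not. The estimate (5) holds for every $b$. The estimate on $\mathrm{Han}$ used that $J$ respects products, and that already fails for two points.

**Example 2.1.** Let $X=\{0,\lambda\}\subset\mathbb D$, $\lambda\ne0$, $b$ the inclusion, and $s=k(\lambda,\lambda)=1/(1-|\lambda|^2)>1$. As functions on $X$ (values at $0$ and $\lambda$), $1=(1,1)$, $k_\lambda=(1,s)$, $k_\lambda^2=(1,s^2)$. Solving $\alpha+\beta=1$, $\alpha+\beta s=s^2$ gives $k_\lambda^2=-s+(s+1)k_\lambda$. Hence $J(k_\lambda^2)=(s+1)S_\lambda-s$, which is not $S_\lambda^2=(Jk_\lambda)^2$.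

What the $\mathrm{Han}$ endpoint needs is exactly that $J$ is bounded for the norms $\|\cdot\|_1$. If $\|Jh\|_1\le c\|h\|_1$ on $\mathcal M(k)$, the display in the proof of Proposition 1.4 gives $\|C_bv\|_{\rm Han}\le c\|v\|_{\rm Han}$. Conversely, if $\|C_bv\|_{\rm Han}\le c\|v\|_{\rm Han}$, then by (4) $\|Jh\|_1=\sup|\langle h,C_bv\rangle|\le c\|h\|_1$, the supremum being over $\|v\|_{\rm Han}\le1$. (If $C_b$ maps $\mathrm{Han}(S)$ into $\mathrm{Han}(k)$, it is bounded by the closed graph theorem.)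

The paper "An $H^p$ scale for complete Pick spaces" by Alexandru Aleman, Michael Hartz, John E. McCarthy and Stefan Richter (arXiv:2005.08909, 2020) lists what is known: $C_b$ takes $H^2_d$ to $\mathcal M$, $\mathrm{Mult}(H^2_d)$ to $\mathrm{Mult}(\mathcal M)$, and $\mathcal H^p(S)$ to $\mathcal H^p(k)$ for $1\le p\le2$, but in general it does not take $\mathrm{Han}(S)$ to $\mathrm{Han}(k)$. It asks: does $f\mapsto f\circ b$ take $\mathcal H^p(S)$ to $\mathcal H^p(k)$ for $p>2$? The sensible first attempt, interpolating between $\mathcal M$ and $\mathrm{Han}$, stops right here: one of the two endpoint bounds is false. Nevertheless the answer for $2<p<\infty$ is yes.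

**Theorem 1.** Let $2<p<\infty$. There is $C_p$, depending only on $p$, such that for all $X,d,b$ as above and all $\varphi\in\mathrm{Mult}(\mathcal M(k))$,
$$\|\varphi\cdot(f\circ b)\|_{\mathcal H^p(k)}\le C_p\|\varphi\|_{\rm Mult}\|f\|_{\mathcal H^p(S)}\qquad(f\in\mathcal H^p(S)).$$
The case $\varphi=1$ answers the question.

**Theorem 2.** Let $1<p<\infty$; constants depend only on $p$.

1. $J$ is bounded $\mathcal H^p(k)\to\mathcal H^p(S)$ (for $p<2$: extends boundedly) and $C_bJ=\mathrm{id}$. Hence $C_b$ maps $\mathcal H^p(S)$ onto $\mathcal H^p(k)$, $\mathcal H^p(k)$ carries the quotient norm up to equivalence, and $JC_b$ is a bounded projection of $\mathcal H^p(S)$ with kernel $\{f:f\circ b=0\}$.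
2. $\|\varphi f\|_{\mathcal H^p(k)}\le C_p\|\varphi\|_{\rm Mult}\|f\|_{\mathcal H^p(k)}$ for $\varphi\in\mathrm{Mult}(\mathcal M)$.
3. $\mathcal H^p(k)=(\mathcal M\odot\mathcal M,\mathrm{Han})_{\theta,p}$, $\theta=1-\frac1p$ (real method), with equivalent norms.

We take $\mathcal H^2=\mathcal M$ as an equality of normed spaces. If it is used only up to equivalence of norms, the constants also depend on the equivalence constants for $k$ and $S$, and nothing else changes.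

The way around the missing endpoint has three parts. First, the false bound is replaced by bounds strictly inside the interval: for each $0<\tau<1$,
$$|\langle h,\varphi\cdot(v\circ b)\rangle|\le C_\tau\|h\|_1^\tau\|h\|^{1-\tau}\|v\|_{\rm Han}^\tau\|v\|^{1-\tau}\qquad(\|\varphi\|_{\rm Mult}\le1).\tag{6}$$
For $\tau=0$ this is Cauchy–Schwarz, and for $\tau=1$, $\varphi=1$ it is the false endpoint. Second, such bounds for all $\tau$ can be summed, as in the Marcinkiewicz theorem, by the real interpolation method. Third, our scale is defined by the complex method, and the two methods differ for general couples, so we must show that here they agree in the two directions we need (Lemma 3.1 and Section 7).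

We use two deeper results, besides von Neumann's inequality and theorems from Bergh–Löfström, *Interpolation Spaces*, quoted as [BL].

**(CR)** Hartz, *Every complete Pick space satisfies the column-row property*, Acta Math. 231 (2023): if multipliers $\chi_i$ of a complete Pick space satisfy $\sum\|\chi_iu\|^2\le c^2\|u\|^2$ for all $u\in\mathcal M$, then $\|\sum\chi_ig_i\|\le c\,(\sum\|g_i\|^2)^{1/2}$ whenever $\sum\|g_i\|^2<\infty$.

For $H^2(\mathbb D)$ this is pointwise Cauchy–Schwarz: testing the hypothesis on normalized kernels shows that the Poisson integral of $\sum|\chi_i|^2$ is at most $c^2$, so $\sum|\chi_i|^2\le c^2$ a.e. on the circle, and $|\sum\chi_ig_i|^2\le c^2\sum|g_i|^2$ there.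

**(Pick)** If $Y\subset\mathbb B_d$ and $\psi_0:Y\to\mathbb C$ are such that $(1-\psi_0(z)\overline{\psi_0(w)})S(z,w)$ is a positive kernel on $Y$, there is $\Psi\in\mathrm{Mult}(H^2_d)$ with $\|\Psi\|_{\rm Mult}\le1$ and $\Psi|_Y=\psi_0$.

For finite $Y$ this is the Pick property of $H^2_d$. For general $Y$, take contractive $\Psi_F$ for the finite sets $F\subset Y$ and a subnet of $(M_{\Psi_F})$ that converges in the weak operator topology to some $T$, $\|T\|\le1$. As $M_{\Psi_F}^*S_z=\overline{\Psi_F(z)}S_z$, each $S_z$ is an eigenvector of $T^*$, say $T^*S_z=\overline{\Psi(z)}S_z$. Then $(Tf)(z)=\langle f,T^*S_z\rangle=\Psi(z)f(z)$, and $\Psi=\psi_0$ on $Y$.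

## 3. The triple $\mathrm{Han}\subset\mathcal M\subset\mathcal H^1$ and its interpolation spaces

**Density.** $\mathrm{Han}$ is dense in $\mathcal M$: if $u\in\mathcal M$ is orthogonal to $\mathrm{Han}$, then $\|u\|_1=0$ by (4), so $u=0$. Since $\mathcal M$ is dense in $\mathcal H^1$, so is $\mathrm{Han}$. Thus $\mathrm{Han}=\mathcal H^1\cap\mathrm{Han}$ is dense in $\mathcal H^1$, in $\mathrm{Han}$, in $\mathcal M=\mathcal H^1\cap\mathcal M$ and in $\mathrm{Han}=\mathrm{Han}\cap\mathcal M$. In particular $[\mathcal H^1,\mathrm{Han}]_0=\mathcal H^1$ and $[\mathcal H^1,\mathrm{Han}]_1=\mathrm{Han}$. The density hypotheses of the complex reiteration theorem [BL, 4.6.1] hold, and $\mathcal M=[\mathcal H^1,\mathrm{Han}]_{1/2}$. So for $0<\eta<1$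
$$[\mathcal H^1,\mathcal M]_\eta=\mathcal H^q,\ \ \tfrac1q=1-\tfrac\eta2;\qquad[\mathrm{Han},\mathcal M]_\eta=\mathcal H^p,\ \ \tfrac1p=\tfrac\eta2.\tag{7}$$
(The positions are $\theta=\eta/2$ and $\theta=1-\eta/2$.) In particular (5) and (1) give $C_b:\mathcal H^q(S)\to\mathcal H^q(k)$ for $1\le q\le2$.

**Duality.** Since $\mathcal M$ is reflexive and dense in $\mathcal H^1$, [BL, 4.5.2] gives $(\mathcal H^q)^\dagger=[(\mathcal H^1)^\dagger,\mathcal M^\dagger]_\eta=[\mathrm{Han},\mathcal M]_\eta=\mathcal H^p$ for $1<q<2$, $\frac1p+\frac1q=1$. (Conjugate-linear functionals make no difference: conjugate them, and replace $F(z)$ by $\overline{F(\bar z)}$.) The pairing is $\langle\cdot,\cdot\rangle_{\mathcal M}$ on $\mathcal M$, which is dense in $\mathcal H^q$. That is: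

(D) $u\in\mathcal M$ lies in $\mathcal H^p$ if and only if $|\langle u,h\rangle|\le N\|h\|_{\mathcal H^q}$ for all $h\in\mathcal M$, and the least $N$ is comparable to $\|u\|_{\mathcal H^p}$.

**Standing notation.** From now on, until the end of Section 8, $2<p<\infty$, $q=p'$, $\eta=2/p\in(0,1)$. So $\mathcal H^q=[\mathcal H^1,\mathcal M]_\eta$.

**The real method.** For a couple $(A_0,A_1)$ put $K(t,x)=\inf\{\|x_0\|_{A_0}+t\|x_1\|_{A_1}:x=x_0+x_1\}$. For example $K(t,x;\mathcal H^1,\mathcal M)\le\min(\|x\|_1,t\|x\|)$ for $x\in\mathcal M$. The space $(A_0,A_1)_{\eta,q}$ has the norm $\big(\sum_{i\in\mathbb Z}(2^{i\eta/2}K(2^{-i/2},x))^q\big)^{1/q}$, up to equivalence. By the $J$-method, it consists equivalently of the sums $x=\sum_{j\in\mathbb Z}x_j$ (convergence in $A_0+A_1$), $x_j\in A_0\cap A_1$, with $a_j=2^{-j\eta}\max(\|x_j\|_{A_0},2^j\|x_j\|_{A_1})$ in $\ell^q$, and the norm is equivalent to the infimum of $\|(a_j)\|_{\ell^q}$.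

**Three lines.** If $G$ is bounded and continuous on $\mathbb S$ with values in a Banach space, analytic inside, and $\|G(j+it)\|\le M_j$, then $\|G(s)\|\le M_0^{1-s}M_1^s$ for $0<s<1$. We insert factors $e^{(z-s)^2}$, which equal $1$ at $s$ and satisfy $|e^{(z-s)^2}|\le e\cdot e^{-({\rm Im}z)^2}$ on $\mathbb S$ for $0\le s\le1$. They absorb growth of the type $e^{\pi|t|}$.

The first comparison says that a real space sits inside the complex one. It holds because the pairing of $\mathcal M$ makes pieces at different levels almost orthogonal.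

**Lemma 3.1.** For $g\in(\mathcal H^1,\mathcal M)_{\eta,q}$: $\|g\|_{\mathcal H^q}\le C_p\|g\|_{(\mathcal H^1,\mathcal M)_{\eta,q}}$.

*Proof.* **Step 1: a good decomposition.** By [BL, 4.7.1], $\mathcal M=[\mathcal H^1,\mathrm{Han}]_{1/2}$ is of class $\mathcal C(1/2)$ for $(\mathcal H^1,\mathrm{Han})$. Hence by real reiteration [BL, 3.5.3] $(\mathcal H^1,\mathcal M)_{\eta,q}=(\mathcal H^1,\mathrm{Han})_{\theta,q}$ with $\theta=\eta/2=1/p$. So $g=\sum_jg_j$ in $\mathcal H^1$ with $g_j\in\mathrm{Han}$ and $a_j=2^{-j\theta}\max(\|g_j\|_1,2^j\|g_j\|_{\rm Han})$, $\|(a_j)\|_{\ell^q}\le C\|g\|_{(\mathcal H^1,\mathcal M)_{\eta,q}}$.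

**Step 2: bounding finite sums.** Take a finite partial sum, scaled so that $\sum a_j^q=1$ over its indices, and omit the $j$ with $a_j=0$. Put
$$F(z)=e^{(z-\eta)^2}\sum_ja_j^{\,q-1-zq/2}\,2^{j(z/2-\theta)}g_j .$$
This is a finite sum of entire functions decaying in $\mathbb S$, so it is admissible for $(\mathcal H^1,\mathcal M)$. Since $q-1=q/p=q\eta/2$ and $\eta/2=\theta$, $F(\eta)=\sum g_j$. On ${\rm Re}\,z=0$, $\|F\|_1\le e\sum a_j^{q-1}2^{-j\theta}\|g_j\|_1\le e\sum a_j^q=e$. On ${\rm Re}\,z=1$ use $\|g_i\|_1\le2^{i\theta}a_i$ and $\|g_j\|_{\rm Han}\le2^{j\theta-j}a_j$: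
$$|\langle g_i,g_j\rangle|\le\min(\|g_i\|_1\|g_j\|_{\rm Han},\|g_j\|_1\|g_i\|_{\rm Han})\le2^{(i+j)\theta}a_ia_j2^{-\max(i,j)} .$$
The coefficient of $g_j$ has modulus at most $e\,a_j^{q/2-1}2^{j(1/2-\theta)}$, and $\frac{i+j}2-\max(i,j)=-\frac{|i-j|}2$, so
$$\|F\|^2\le e^2\sum_{i,j}a_i^{q/2}a_j^{q/2}2^{-|i-j|/2}\le C\sum_ia_i^q=C .$$
So a finite partial sum has norm at most $C\|(a_j)\|_{\ell^q}$ in $[\mathcal H^1,\mathcal M]_\eta=\mathcal H^q$, with $(a_j)$ restricted to its indices.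

**Step 3: the limit.** Applied to differences, Step 2 shows that the partial sums are Cauchy in $\mathcal H^q$. Their limit is $g$, since $\mathcal H^q\subset\mathcal H^1$ continuously. $\square$

## 4. Fractional powers of accretive operators

Let $A$ be bounded on a Hilbert space with ${\rm Re}A\ge\theta_0>0$. Then $\sigma(A)\subset\{{\rm Re}\,\zeta\ge\theta_0\}$, and $A^z=\frac1{2\pi i}\int_\Gamma\zeta^z(\zeta-A)^{-1}d\zeta$ (principal branch, $\Gamma$ in the right half-plane around $\sigma(A)$) is entire in $z$, with $A^{z+w}=A^zA^w$ and $(A^z)^*=(A^*)^{\bar z}$. Inserting the scalar identity $\zeta^{-c}=\frac{\sin\pi c}\pi\int_0^\infty\lambda^{-c}(\lambda+\zeta)^{-1}d\lambda$, and using $A^c=A\cdot A^{-(1-c)}$, we get for $0<c<1$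
$$A^c=\tfrac{\sin\pi c}\pi\int_0^\infty\lambda^{c-1}A(\lambda+A)^{-1}d\lambda,\qquad A^{-c}=\tfrac{\sin\pi c}\pi\int_0^\infty\lambda^{-c}(\lambda+A)^{-1}d\lambda,\tag{8}$$
where $\|(\lambda+A)^{-1}\|\le(\lambda+\theta_0)^{-1}$.

If $A=M_K$ is a multiplication operator on $\mathcal M$, then $A^z$ is multiplication by $K(x)^z$. Indeed $M_K^*k_x=\overline{K(x)}k_x$ and $k_x\ne0$, so $K(x)\in\sigma(M_K)$. For $\zeta\notin\sigma(M_K)$, evaluating $(\zeta-M_K)(\zeta-M_K)^{-1}u=u$ at $x$ shows that the resolvent is multiplication by $(\zeta-K)^{-1}$. Now evaluate the contour integral at $x$. In particular $A^z$ commutes with all multipliers.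

**Lemma 4.1.** Let $A$ be as above.

(a) ${\rm Re}(A^c)\ge({\rm Re}A)^c$ for $0<c<1$; ${\rm Re}(A^s)\ge0$ for $-1\le s\le1$.

(b) $\|A^{it}\|\le e^{\pi|t|/2}$ for real $t$.

(c) For $0<c<\frac12$ there is $\kappa_c$, depending only on $c$, with $\kappa_c^{-1}\|A^cu\|\le\|A^{c*}u\|\le\kappa_c\|A^cu\|$.

(d) If $Z$ is bounded with ${\rm Re}Z\ge0$ and $\lambda>0$, then $Y=Z(\lambda+Z)^{-1}$ satisfies $\|Yu\|^2\le{\rm Re}\langle Yu,u\rangle$; so $\|Y\|\le1$.

*Proof.* (a) Let ${\rm Re}Z=R$ be positive and invertible. Write $Z=R^{1/2}(1+iT)R^{1/2}$ with $T=T^*$. Then ${\rm Re}Z^{-1}=R^{-1/2}(1+T^2)^{-1}R^{-1/2}\le R^{-1}$. With $Z=\lambda+A$,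
$${\rm Re}\,A(\lambda+A)^{-1}=1-\lambda{\rm Re}(\lambda+A)^{-1}\ge1-\lambda(\lambda+{\rm Re}A)^{-1}={\rm Re}A\,(\lambda+{\rm Re}A)^{-1}.$$
Integrate against $\lambda^{c-1}$ as in (8). For $s<0$, with $w=A^{-1}u$, ${\rm Re}\langle A^{-1}u,u\rangle={\rm Re}\langle w,Aw\rangle\ge\theta_0\|w\|^2\ge\theta_0\|A\|^{-2}\|u\|^2$. So the result applies to $A^{-1}$, and $(A^{-1})^{|s|}=A^s$. (For $|s|=1$ and $s=0$ the claim is clear.)

(b) $\|(A+1)u\|^2-\|(A-1)u\|^2=4{\rm Re}\langle Au,u\rangle\ge4\theta_0\|u\|^2$, so $\Lambda=(A-1)(A+1)^{-1}$ has norm strictly less than $1$. Also $A^{it}=g(\Lambda)$ with $g(w)=\big(\frac{1+w}{1-w}\big)^{it}$. As $\frac{1+w}{1-w}$ has argument in $(-\frac\pi2,\frac\pi2)$, $|g|\le e^{\pi|t|/2}$ on the disc. Use von Neumann's inequality.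

(c) (Kato.) For $|{\rm Re}z|\le\frac12$ let $U=A^z$, $Y=(A^*)^z$, so $Y^*=A^{\bar z}$ and ${\rm Re}\langle Uu,Yu\rangle={\rm Re}\langle A^{2{\rm Re}z}u,u\rangle\ge0$ by (a). Expanding squares, $\|(U-Y)u\|\le\|(U+Y)u\|$ and $\|(U+Y)u\|^2\ge\|Uu\|^2+\|Yu\|^2$. Since $U$ is invertible, $U+Y$ is bounded below. Its adjoint $(A^*)^{\bar z}+A^{\bar z}$ has the same form, so it is bounded below too, and $U+Y$ is invertible. Therefore $L(z)=(U-Y)(U+Y)^{-1}$ is analytic in $|{\rm Re}z|<\frac12$, contractive, and $L(0)=0$. The function $\tan(\pi z/2)$ maps this strip conformally onto the disc and $0$ to $0$. The Schwarz lemma, applied to $\langle L(\cdot)x,y\rangle$ for unit vectors $x,y$, gives $\|L(c)\|\le t:=\tan(\pi c/2)<1$. At $z=c$, $2U=(1+L)(U+Y)$ and $2Y=(1-L)(U+Y)$ with $U=A^c$, $Y=A^{c*}$. So the norms of $2Uu$ and $2Yu$ both lie between $(1\mp t)\|(U+Y)u\|$, and $\kappa_c=\frac{1+t}{1-t}$ works.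

(d) With $w=(\lambda+Z)^{-1}u$: ${\rm Re}\langle Yu,u\rangle={\rm Re}\langle Zw,\lambda w+Zw\rangle\ge\|Zw\|^2=\|Yu\|^2$. $\square$

## 5. Soft truncation of an $\mathcal H^1$ function at height $\mu$

We need to multiply $h\in\mathcal H^1$ by something that brings it into $\mathcal M$ with control. Look at $H^2(\mathbb D)$ first. Let $h=\sum f_ig_i$ with $\sum\|f_i\|^2\le1$, $\sum\|g_i\|^2\le1$. On the circle let $F=\sum|f_i|^2+c$, the constant $c\ge0$ chosen so that $F$ has mean $1$. Let $V$ be analytic in $\mathbb D$ with ${\rm Re}V$ the Poisson integral of $F$ and $V(0)=1$. Put $R_\mu=\frac\mu{\mu+V}$, so $|R_\mu|\le1$. On the circle, with $s={\rm Re}V\ge\sum|f_i|^2$,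
$$|R_\mu|^2\sum|f_i|^2\le\frac{\mu^2s}{(\mu+s)^2}\le\frac\mu4,\qquad\text{hence}\qquad|R_\mu h|^2\le\tfrac\mu4\sum|g_i|^2,\qquad\|R_\mu h\|_{H^2}\le\tfrac12\sqrt\mu .$$
In terms of $\psi=\frac{V-1}{V+1}$ we have $\psi(0)=0$, $V=\frac{1+\psi}{1-\psi}$, $R_\mu=\frac{1-\psi}{(1-\psi)+\mu^{-1}(1+\psi)}$, and since ${\rm Re}V=\frac{1-|\psi|^2}{|1-\psi|^2}$, the inequality ${\rm Re}V\ge\sum|f_i|^2$ reads $|\psi|^2+\sum|(1-\psi)f_i|^2\le1$. A general $X$ has no boundary. The last inequality becomes an inequality between operators, produced by a lurking isometry, and pointwise Cauchy–Schwarz becomes (CR).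

**Positive kernels.** A kernel $L(x,y)\in B(E)$ is positive ($L\ge0$) if $\sum_{j,l}\langle L(x_j,x_l)e_l,e_j\rangle\ge0$ for finite families. Then $L(x,y)=G(x)G(y)^*$ for some $G(x):H'\to E$ (Kolmogorov). Products of a positive kernel and a positive scalar kernel are positive (Schur). If $\Phi(x):E_1\to E_2$ and $(I-\Phi(x)\Phi(y)^*)k(x,y)\ge0$, then $k_y\otimes e\mapsto k_y\otimes\Phi(y)^*e$ extends to a contraction $\mathcal M\otimes E_2\to\mathcal M\otimes E_1$. Its adjoint is $u\mapsto\Phi u$, so $\Phi$ is a contractive multiplier $\mathcal M\otimes E_1\to\mathcal M\otimes E_2$.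

**Lemma 5.1.** Let $h\in\mathcal H^1$, $\|h\|_1<1$. There is $\psi\in\mathrm{Mult}(\mathcal M)$ with $\|\psi\|_{\rm Mult}\le1$, $\psi(x_0)=0$, such that for every $\mu>0$, with $D_\mu=(1-\psi)+\mu^{-1}(1+\psi)$ and $R_\mu=(1-\psi)D_\mu^{-1}$:

(i) $R_\mu h\in\mathcal M$, $\|R_\mu h\|\le\frac12\sqrt\mu$;

(ii) $B=1-R_\mu$ satisfies $\|2B-1\|_{\rm Mult}\le1$ and $B(x_0)=\frac1{1+\mu}$.

Here $D_\mu=(1+\frac1\mu)-(1-\frac1\mu)\psi$ is invertible in $\mathrm{Mult}(\mathcal M)$ by a Neumann series, because $|1-\frac1\mu|<1+\frac1\mu$.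

*Proof.* Write $h=\sum f_ig_i$ with $\sum\|f_i\|\|g_i\|<1$ and rescale so that $\|f_i\|=\|g_i\|$. Then $\sum\|f_i\|^2\le1$ and $\sum\|g_i\|^2\le1$. Let $E=\ell^2$ and $f(x)=(f_i(x))_i\in E$.

**Claim.** There are multipliers $\psi,\varphi_i$ with $\psi(x_0)=0$, $\varphi_i=(1-\psi)f_i$ and
$$\|\psi u\|^2+\sum\|\varphi_iu\|^2\le\|u\|^2\qquad(u\in\mathcal M).\tag{9}$$

**Step 1: a positive kernel.** The vector $\mathbf f=(f_i)\in\mathcal M\otimes E$ has norm at most $1$ and $\langle\mathbf f,k_x\otimes e\rangle=\langle f(x),e\rangle$. So $|\langle\mathbf f,\sum_lk_{x_l}\otimes e_l\rangle|^2\le\|\sum_lk_{x_l}\otimes e_l\|^2$, which says exactly that $k(x,y)I_E-f(x)f(y)^*\ge0$. Write it as $G(x)G(y)^*$ with $G(x):H'\to E$.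

**Step 2: an identity of Gram type.** View $b(x)$ as a row $\ell^2_d\to\mathbb C$, so that $b(x)b(y)^*=\langle b(x),b(y)\rangle$. Put $P_0(x)=(f(x)b(x),I_E):\ell^2_d\oplus E\to E$ and $Q_0(x)=f(x):\mathbb C\to E$. Then
$$P_0(x)P_0(y)^*-Q_0(x)Q_0(y)^*=I-\frac{f(x)f(y)^*}{k(x,y)}=G(x)G(y)^*\,(1-b(x)b(y)^*).$$
Let $\beta(y)v=v\otimes b(y)^*\in H'\otimes\ell^2_d$. Then $\beta(x)^*\beta(y)=b(x)b(y)^*I$ and $\|\beta(y)\|<1$. With $\hat G(y)^*=\beta(y)G(y)^*$,
$$P_0(x)P_0(y)^*+\hat G(x)\hat G(y)^*=Q_0(x)Q_0(y)^*+G(x)G(y)^* .$$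

**Step 3: the operator $W$.** By this identity $(P_0(y)^*e,\hat G(y)^*e)\mapsto(Q_0(y)^*e,G(y)^*e)$ is isometric on spans. Extending by $0$ on the orthogonal complement, we get a contraction
$$W=\begin{pmatrix}W_{11}&W_{12}\\W_{21}&W_{22}\end{pmatrix}:(\ell^2_d\oplus E)\oplus(H'\otimes\ell^2_d)\to\mathbb C\oplus H' .$$
The second row says $G(y)^*=W_{21}P_0(y)^*+W_{22}\beta(y)G(y)^*$. So with $\Xi(y)=(1-W_{22}\beta(y))^{-1}W_{21}$ we have $G(y)^*=\Xi(y)P_0(y)^*$. The first row then gives $Q_0(y)^*=\Phi(y)^*P_0(y)^*$ with $\Phi(y)^*=W_{11}+W_{12}\beta(y)\Xi(y)$. Hence $Q_0=P_0\Phi$, where $\Phi(y):\mathbb C\to\ell^2_d\oplus E$.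

**Step 4: $\Phi$ is a contractive multiplier.** Since $\Xi=W_{21}+W_{22}\beta\Xi$, we have $W(v,\beta(y)\Xi(y)v)=(\Phi(y)^*v,\Xi(y)v)$. Apply $\|W\|\le1$ to finite sums of such vectors:
$$I-\Phi(x)\Phi(y)^*-(1-b(x)b(y)^*)\,\Xi(x)^*\Xi(y)\ge0 .$$
Multiplying by the positive kernel $k$ and using $(1-b(x)b(y)^*)k(x,y)=1$, we get $(I-\Phi(x)\Phi(y)^*)k(x,y)\ge\Xi(x)^*\Xi(y)\ge0$ in the sense of kernels.

**Step 5: reading off $\psi$ and $\varphi$.** Write $\Phi=\binom{\tilde\psi}{\varphi}$. Then $f=Q_0=P_0\Phi=f\,b\tilde\psi+\varphi$. Put $\psi=b\tilde\psi$. As $b(x_0)=0$, $\psi(x_0)=0$, and $\varphi=(1-\psi)f$. The row $b$ is a contractive multiplier, because $(1-b(x)b(y)^*)k(x,y)=1$ is positive. Hence $\|\psi u\|^2+\sum\|\varphi_iu\|^2\le\|\tilde\psi u\|^2+\sum\|\varphi_iu\|^2\le\|u\|^2$. The claim is proved, and it contains $\|\psi\|_{\rm Mult}\le1$.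

**Step 6: proof of (ii).** For $u\in\mathcal M$ put $w=D_\mu^{-1}u$, $P=(1-\psi)w=R_\mu u$, $Q=\mu^{-1}(1+\psi)w$. Then $u=P+Q$, $Bu=Q$, and ${\rm Re}\langle P,Q\rangle=\mu^{-1}(\|w\|^2-\|\psi w\|^2)\ge0$. So $\|(2B-1)u\|=\|Q-P\|\le\|P+Q\|=\|u\|$. Since $\psi(x_0)=0$, $R_\mu(x_0)=(1+\frac1\mu)^{-1}$, i.e. $B(x_0)=\frac1{1+\mu}$.

**Step 7: proof of (i).** By (9) applied to $w$, and $4{\rm Re}\langle P,Q\rangle\le\|P+Q\|^2$,
$$\sum_i\|\varphi_iD_\mu^{-1}u\|^2\le\|w\|^2-\|\psi w\|^2=\mu\,{\rm Re}\langle P,Q\rangle\le\tfrac\mu4\|u\|^2 .$$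
By (CR) with $\chi_i=\varphi_iD_\mu^{-1}$ and $c=\frac12\sqrt\mu$, $R_\mu h=\sum_i(1-\psi)f_iD_\mu^{-1}g_i=\sum_i\chi_ig_i$ has norm at most $\frac12\sqrt\mu$. $\square$

## 6. The inequality (6) strictly inside the interval

**Lemma 6.1.** Let $0<\tau<1$, $\varphi\in\mathrm{Mult}(\mathcal M(k))$, $\|\varphi\|_{\rm Mult}\le1$. For $h\in\mathcal M(k)$, $v\in\mathrm{Han}(S)$,
$$|\langle h,\varphi\cdot(v\circ b)\rangle|\le C_\tau\,\|h\|_1^\tau\|h\|^{1-\tau}\,\|v\|_{\rm Han}^\tau\|v\|^{1-\tau}.$$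

The plan: write $\langle h,\varphi C_bv\rangle=\langle A^{-c}h,A^{c*}\varphi C_bv\rangle$ with $A=1+\varepsilon V$, $V$ the function of Section 5 for $h$ and $\varepsilon$ the size of $v$. The factor $A^{-c}$ damps $h$ where it is large. On the other side we must handle $A^{c*}$. The adjoint of a multiplication operator does not commute with $C_b$ or with $\varphi$, while $A^c$ itself does. Lemma 4.1(c) lets us switch between the two, at the price $c<\frac12$.

*Proof.* We may take $h\ne0$, $v\neq0$, $\|v\|_{\rm Han}=1$, $\varepsilon:=\|v\|^2\in(0,1]$. Choose $c_1\in\big(\frac12,\min(1,\frac1{2\tau})\big)$, depending only on $\tau$, and put $c=\tau c_1<\frac12$. Constants depend only on $\tau$.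

**Step 0: lifting $V$ to the ball.** Let $\psi$ be as in Lemma 5.1 for $h/(2\|h\|_1)$. If $b(x)=b(y)$, then $k_x=k_y$, so all functions in $\mathcal M(k)$, in particular $\psi=\psi\cdot1$, agree at $x$ and $y$. So $\psi=\psi_0\circ b$ with $\psi_0$ on $b(X)$. As $\|\psi\|_{\rm Mult}\le1$, $(1-\psi(x)\overline{\psi(y)})k(x,y)\ge0$, i.e. $(1-\psi_0(z)\overline{\psi_0(w)})S(z,w)\ge0$ on $b(X)$. By (Pick) there is $\Psi\in\mathrm{Mult}(H^2_d)$, $\|\Psi\|_{\rm Mult}\le1$, $\Psi\circ b=\psi$; and $\Psi(0)=\psi(x_0)=0$. For $0<r<1$ put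
$$V_r=\tfrac{1+r\psi}{1-r\psi},\ \ A_r=1+\varepsilon V_r\ \text{ on }\mathcal M(k);\qquad\tilde V_r=\tfrac{1+r\Psi}{1-r\Psi},\ \ \tilde A_r=1+\varepsilon\tilde V_r\ \text{ on }\mathcal M(S).$$
These are bounded. With $u=(1-r\psi)w$, ${\rm Re}\langle V_ru,u\rangle=\|w\|^2-r^2\|\psi w\|^2\ge0$, and likewise ${\rm Re}\tilde V_r\ge0$. Moreover $\tilde V_r(0)=1$, and as functions $\tilde A_r^c\circ b=A_r^c$.

**Step 1: $\|\tilde A_r^c1-1\|\le C\sqrt\varepsilon$.** Let $Z=\varepsilon\tilde V_r$. Since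
$$(1+Z)(\lambda+1+Z)^{-1}-\tfrac1{\lambda+1}=\lambda\big[\tfrac1{\lambda+1}-(\lambda+1+Z)^{-1}\big]=\tfrac\lambda{\lambda+1}Z(\lambda+1+Z)^{-1},$$
subtracting (8) for the scalar $1$ from (8) for $1+Z$ gives $(1+Z)^c-1=\frac{\sin\pi c}\pi\int_0^\infty\frac{\lambda^c}{\lambda+1}Z(\lambda+1+Z)^{-1}d\lambda$. By Lemma 4.1(d), $\|Z(\lambda+1+Z)^{-1}1\|^2\le{\rm Re}\langle Z(\lambda+1+Z)^{-1}1,1\rangle$, and this inner product is the value at $0$, namely $\frac\varepsilon{\lambda+1+\varepsilon}\le\frac\varepsilon{\lambda+1}$. So the norm in question is at most $C\sqrt\varepsilon\int_0^\infty\lambda^c(\lambda+1)^{-3/2}d\lambda$, finite since $c<\frac12$.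

**Step 2: $\|\tilde A_r^{c*}v\|\le C\sqrt\varepsilon$.** This is where $v\in\mathrm{Han}$ enters. For $u\in\mathcal M(S)$, by (3),
$$|\langle u,(\tilde A_r^c-1)^*v\rangle|=|\langle(\tilde A_r^c1-1)\cdot u,v\rangle|\le\|\tilde A_r^c1-1\|\,\|u\|\,\|v\|_{\rm Han}\le C\sqrt\varepsilon\,\|u\| .$$
So $\|(\tilde A_r^c-1)^*v\|\le C\sqrt\varepsilon$. Add $\|v\|=\sqrt\varepsilon$.

**Step 3: transport to $\mathcal M(k)$.** By Lemma 4.1(c) on $\mathcal M(k)$ and on $\mathcal M(S)$, since $\varphi$ commutes with $A_r^c$, $\|\varphi\|_{\rm Mult}\le1$ and $A_r^cC_bv=C_b(\tilde A_r^cv)$,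
$$\|A_r^{c*}(\varphi C_bv)\|\le\kappa_c\|\varphi A_r^cC_bv\|\le\kappa_c\|C_b(\tilde A_r^cv)\|\le\kappa_c\|\tilde A_r^cv\|\le\kappa_c^2\|\tilde A_r^{c*}v\|\le C\sqrt\varepsilon .$$
Hence $|\langle h,\varphi C_bv\rangle|=|\langle A_r^{-c}h,A_r^{c*}(\varphi C_bv)\rangle|\le C\sqrt\varepsilon\,\|A_r^{-c}h\|$.

**Step 4: $h$ is damped.** Three lines for $e^{(z-\tau)^2}A_r^{-c_1z}h$, with Lemma 4.1(b) on both boundary lines, gives $\|A_r^{-c}h\|\le C\|A_r^{-c_1}h\|^\tau\|h\|^{1-\tau}$. By (8), $A_r^{-c_1}h=\frac{\sin\pi c_1}\pi\int_0^\infty\lambda^{-c_1}(\lambda+1+\varepsilon V_r)^{-1}h\,d\lambda$, with integrand bounded by $\lambda^{-c_1}(\lambda+1)^{-1}\|h\|$. As $r\to1$,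
$$(\lambda+1+\varepsilon V_r)^{-1}=(1-r\psi)\big[(\lambda+1+\varepsilon)-(\lambda+1-\varepsilon)r\psi\big]^{-1}\to\tfrac1{\lambda+1}R_{(\lambda+1)/\varepsilon}$$
in multiplier norm, as the limiting bracket is $(\lambda+1)D_{(\lambda+1)/\varepsilon}$, which is invertible. By dominated convergence and Lemma 5.1(i), which gives $\|R_\mu h\|\le2\|h\|_1\cdot\frac12\sqrt\mu$,
$$\limsup_{r\to1}\|A_r^{-c_1}h\|\le C\int_0^\infty\frac{\lambda^{-c_1}}{\lambda+1}\,\|h\|_1\Big(\frac{\lambda+1}\varepsilon\Big)^{1/2}d\lambda\le C\varepsilon^{-1/2}\|h\|_1 ,$$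
the integral $\int\lambda^{-c_1}(\lambda+1)^{-1/2}d\lambda$ being finite because $\frac12<c_1<1$.

**Step 5: conclusion.** Altogether $|\langle h,\varphi C_bv\rangle|\le C\sqrt\varepsilon\,(\varepsilon^{-1/2}\|h\|_1)^\tau\|h\|^{1-\tau}=C\|h\|_1^\tau\|h\|^{1-\tau}\|v\|^{1-\tau}$. $\square$

Note where $\tau<1$ was used: Step 4 needs $c_1>\frac12$, Steps 1 and 3 need $\tau c_1<\frac12$. At $\tau=1$ no $c_1$ is left.

**Corollary 6.2.** Let $T=JM_\varphi^*:\mathcal M(k)\to\mathcal M(S)$, $\|\varphi\|_{\rm Mult}\le1$. For $0<\eta'<1$, $t>0$, $u\in\mathcal M(k)$: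
$$K(t,Tu;\mathcal H^1(S),\mathcal M(S))\le C_{\eta'}\,t^{\eta'}\|u\|_1^{1-\eta'}\|u\|^{\eta'} .$$

*Proof.* As $\mathcal M(S)\subset\mathcal H^1(S)$ contractively, $K(t,\cdot)$ is a norm on $\mathcal H^1(S)$ equivalent to $\|\cdot\|_1$: $K(t,g)\le\|g\|_1\le\max(1,\frac1t)K(t,g)$. Its bounded functionals are the $\langle\cdot,v\rangle$, $v\in\mathrm{Han}(S)$, and such a functional has norm at most $1$ for $K(t,\cdot)$ if and only if $\|v\|_{\rm Han}\le1$ and $\|v\|\le t$. By Hahn–Banach $K(t,g)=\sup|\langle g,v\rangle|$ over these $v$. Now $\langle Tu,v\rangle=\langle u,\varphi\cdot(v\circ b)\rangle$, and Lemma 6.1 with $\tau=1-\eta'$ bounds this by $C\|u\|_1^{1-\eta'}\|u\|^{\eta'}t^{\eta'}$. $\square$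

## 7. Decomposing $h\in\mathcal H^q(k)$ into levels

To sum the bounds of Corollary 6.2 we need $h=\sum u_n$ with $\|u_n\|_1$ and $2^{-n/2}\|u_n\|$ under control in a weighted $\ell^q$, by the *complex* norm $\|h\|_{\mathcal H^q}$. The general inclusion $[\mathcal H^1,\mathcal M]_\eta\subset(\mathcal H^1,\mathcal M)_{\eta,\infty}$ gives only a supremum over $n$ in place of the $\ell^q$ norm, so we must use the structure at hand. In this section $\mathcal M=\mathcal M(k)$. Let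
$$\mathfrak B=\{B\in\mathrm{Mult}(\mathcal M):\ \|2B-1\|_{\rm Mult}\le1,\ B(x_0)\in(0,1]\}.$$
Lemma 5.1 produces such $B$; also $1\in\mathfrak B$. For $B\in\mathfrak B$, $\|B\|_{\rm Mult},\|1-B\|_{\rm Mult}\le1$, since $B$ and $1-B$ are $\frac12(1\pm(2B-1))$. Expanding $\|(2B-1)u\|^2\le\|u\|^2$ gives
$$\|Bu\|^2\le{\rm Re}\langle Bu,u\rangle;\quad\text{in particular }{\rm Re}M_B\ge0,\quad\|B1\|^2\le B(x_0).\tag{10}$$

Cauchy–Schwarz and (10) give $|\langle B',B\rangle|\le\varepsilon^{1/2}\varepsilon'^{1/2}$ for $B,B'\in\mathfrak B$ with values $\varepsilon,\varepsilon'$ at $x_0$. That is too weak for summing over levels. The next lemma redistributes the exponents, which is a gain when $\varepsilon<\varepsilon'$.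

**Lemma 7.1.** If $B,B'\in\mathfrak B$, $B(x_0)=\varepsilon$, $B'(x_0)=\varepsilon'$, then $|\langle B',B\rangle_{\mathcal M}|\le C\,\varepsilon^{5/8}\varepsilon'^{3/8}$, $C$ absolute.

*Proof.* Let $B_\theta=B+\theta$, $B'_\theta=B'+\theta$, $0<\theta\le1$, so that Section 4 applies; later $\theta\to0$. By Lemma 4.1(c) with $c=\frac14$,
$$|\langle B'_\theta1,B_\theta1\rangle|=|\langle(B_\theta^{1/4})^*B'_\theta1,B_\theta^{3/4}1\rangle|\le\kappa_{1/4}\|B_\theta^{1/4}B'_\theta1\|\,\|B_\theta^{3/4}1\|.$$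

**Step 1: the first factor.** Consider $e^{(z-1/4)^2}B_\theta^z(B'_\theta)^{1-z}1$. All powers commute, so by Lemma 4.1(b) its norm is at most $Ce^{-t^2}e^{\pi|t|}\|B'_\theta1\|$ at $z=it$ and $Ce^{-t^2}e^{\pi|t|}\|B_\theta1\|$ at $z=1+it$. Three lines gives $\|B_\theta^{1/4}(B'_\theta)^{3/4}1\|\le C\|B'_\theta1\|^{3/4}\|B_\theta1\|^{1/4}$. Moreover $\|(B'_\theta)^{1/4}\|\le C$: in (8) with $c=\frac14$, $\|B'_\theta(\lambda+B'_\theta)^{-1}\|$ is at most $1$ for $\lambda\le1$ by Lemma 4.1(d) and at most $2/\lambda$ for $\lambda\ge1$, so $\|(B'_\theta)^{1/4}\|\le\int_0^1\lambda^{-3/4}d\lambda+2\int_1^\infty\lambda^{-7/4}d\lambda$. Hence $\|B_\theta^{1/4}B'_\theta1\|\le C\|B'_\theta1\|^{3/4}\|B_\theta1\|^{1/4}$.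

**Step 2: the second factor.** By (8), $B_\theta^{3/4}1=C\int_0^\infty\lambda^{-1/4}B_\theta(\lambda+B_\theta)^{-1}1\,d\lambda$. For $\lambda\le1$, Lemma 4.1(d) bounds the squared norm of $B_\theta(\lambda+B_\theta)^{-1}1$ by the value at $x_0$, which is $\frac{\varepsilon+\theta}{\lambda+\varepsilon+\theta}\le\frac{\varepsilon+\theta}\lambda$. For $\lambda\ge1$ the norm is at most $\lambda^{-1}\|B_\theta1\|$. As $\int_0^1\lambda^{-3/4}d\lambda$ and $\int_1^\infty\lambda^{-5/4}d\lambda$ converge, $\|B_\theta^{3/4}1\|\le C\big((\varepsilon+\theta)^{1/2}+\|B_\theta1\|\big)$.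

**Step 3: $\theta\to0$.** By (10), $\|B1\|\le\varepsilon^{1/2}$ and $\|B'1\|\le\varepsilon'^{1/2}$, so the bound becomes $C\varepsilon'^{3/8}\varepsilon^{1/8}\cdot\varepsilon^{1/2}$. $\square$

**Lemma 7.2.** Let $B_0,\dots,B_N\in\mathfrak B$, $B_n(x_0)\le2^{-n}$. For $h\in\mathcal M$,
$$\Big(\sum_{n=0}^N\big(2^{n/p}\|B_n^2h\|_1\big)^q\Big)^{1/q}\le C_p\|h\|_{\mathcal H^q(k)} .$$

*Proof.* **Step 1: dualize and regularize the weights.** By $\ell^p$–$\ell^q$ duality we must show $\sum w_n\|B_n^2h\|_1\le C\|h\|_{\mathcal H^q}$ whenever $w_n\ge0$, $\sum w_n^p2^{-n}\le1$. Replace $w_n$ by the larger $\tilde w_n=2^{n/2p}+\sum_{m\le n}2^{(n-m)/2p}w_m$. Then $\tilde w_{n+1}\ge2^{1/2p}\tilde w_n$. Since $2^{-n/p}\tilde w_n=2^{-n/2p}+\sum_{m\le n}2^{-(n-m)/2p}(2^{-m/p}w_m)$, Young's inequality gives $\sum\tilde w_n^p2^{-n}\le C$. So we may assume instead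
$$w_n>0,\qquad w_{n+1}\ge\rho w_n,\ \rho=2^{1/2p}>1,\qquad\sum w_n^p2^{-n}\le C.$$
Put $a=2/p=\eta\in(0,1)$ and $K=1+\sum_{n=0}^Nw_n^{1/a}B_n$, a multiplier with $\mathcal R:={\rm Re}M_K\ge1$ by (10). We shall insert powers of $K$ in the definition of the complex norm.

**Step 2: $\|K\|_{\mathcal M}\le C$.** Write $w_n^{1/a}=w_n^{p/2}=2^{n/2}\alpha_n$, so $\sum\alpha_n^2\le C$. For $m\le n$, Lemma 7.1 gives $|\langle B_m,B_n\rangle|\le C2^{-5n/8-3m/8}$. Hence
$$\|K-1\|^2\le C\sum_{m\le n}2^{(n+m)/2}\alpha_n\alpha_m2^{-5n/8-3m/8}=C\sum_{m\le n}\alpha_n\alpha_m2^{-(n-m)/8}\le C\sum\alpha_n^2\le C .$$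
(With plain Cauchy–Schwarz the factor $2^{-(n-m)/8}$ would be missing and we would be left with $(\sum\alpha_n)^2$, which $\sum\alpha_n^2$ does not control.)

**Step 3: $\sum w_n\|B_nu\|^2\le C\|K^{a/2}u\|^2$ for $u\in\mathcal M$.** Let $\mathcal R_n={\rm Re}M_{B_n}$. By (10), $\|B_nu\|^2\le\langle\mathcal R_nu,u\rangle$, where $0\le\mathcal R_n\le1$ and $\mathcal R_n\le w_n^{-1/a}\mathcal R$. Split $u=u'+u''$ with $u'=\mathbf 1_{\{s>w_n^{1/a}\}}(\mathcal R)u$. As $\mathcal R_n\ge0$,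
$$\langle\mathcal R_nu,u\rangle\le2\langle\mathcal R_nu',u'\rangle+2\langle\mathcal R_nu'',u''\rangle\le2\|u'\|^2+2w_n^{-1/a}\langle\mathcal Ru'',u''\rangle=2\langle\min(1,w_n^{-1/a}\mathcal R)u,u\rangle .$$
For scalars $s>0$, $\sum_nw_n\min(1,w_n^{-1/a}s)\le Cs^a$. Indeed the terms with $w_n\le s^a$ are $w_n$, a sequence growing at least geometrically and bounded by $s^a$. The other terms are $s\,w_n^{1-1/a}$ with $1-\frac1a<0$, decaying at least geometrically and bounded by $s\cdot s^{a-1}=s^a$. Therefore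
$$\sum w_n\|B_nu\|^2\le C\langle\mathcal R^au,u\rangle\le C\,{\rm Re}\langle K^au,u\rangle\le C|\langle K^{a/2}u,(K^{a/2})^*u\rangle|\le C\|K^{a/2}u\|^2,$$
by Lemma 4.1(a), and by (c) with exponent $\frac a2=\frac1p<\frac12$.

**Step 4: the interpolation function.** Let $F$ be admissible for $(\mathcal H^1,\mathcal M)$ with $F(a)=h$ and norm at most $2\|h\|_{[\mathcal H^1,\mathcal M]_a}$ (we may take $h\ne0$). Let $v_n\in\mathrm{Han}$, $\|v_n\|_{\rm Han}\le1$, and put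
$$\Phi(z)=e^{(z-a)^2}\sum_nw_n\langle B_n^2K^{z-a}F(z),v_n\rangle,\qquad z\in\mathbb S .$$
$F$ is bounded and continuous into $\mathcal H^1$, analytic inside. The map $z\mapsto K^{z-a}$ is entire with values in $\mathrm{Mult}(\mathcal M)$, with $\|K^{z-a}\|_{\rm Mult}\le e^{\pi|{\rm Im}z|/2}\max_{0\le x\le1}\|K^{x-a}\|_{\rm Mult}$ by Lemma 4.1(b), and multipliers act on $\mathcal H^1$. So $\Phi$ is bounded and continuous on $\mathbb S$, analytic inside.

**Step 5: the line ${\rm Re}z=0$.** Write $F(it)=\sum f_ig_i$ with $\sum\|f_i\|\|g_i\|\le2\|F(it)\|_1$. By Cauchy–Schwarz in $n$ and Step 3 (with $u=K^{-a/2}K^{it}f_i$ and $u=K^{-a/2}g_i$),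
$$\sum_nw_n\|B_n^2K^{-a+it}f_ig_i\|_1\le\sum_nw_n\|B_nK^{-a/2}K^{it}f_i\|\,\|B_nK^{-a/2}g_i\|\le C\|K^{it}f_i\|\|g_i\|\le Ce^{\pi|t|/2}\|f_i\|\|g_i\| .$$
Sum over $i$.

**Step 6: the line ${\rm Re}z=1$.** With $m=F(1+it)\in\mathcal M$, factor $B_n^2K^{1-a+it}m$ as $(B_nK^{-a/2}m)(B_nK^{1-a/2+it}1)$. By Cauchy–Schwarz and Step 3,
$$\sum_nw_n\|B_n^2K^{1-a+it}m\|_1\le\sum_nw_n\|B_nK^{-a/2}m\|\,\|B_nK^{1-a/2+it}1\|\le C\|m\|\,\|K^{1+it}1\|\le Ce^{\pi|t|/2}\|m\|\,\|K\|_{\mathcal M}.$$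
Step 2 bounds the last factor.

**Step 7: conclusion.** By (3), Steps 5 and 6 bound $|\Phi|$ on both lines by $C$ times the norm of $F$, as $e^{-t^2}$ absorbs $e^{\pi|t|/2}$. By three lines, $|\sum w_n\langle B_n^2h,v_n\rangle|=|\Phi(a)|\le C\|h\|_{[\mathcal H^1,\mathcal M]_a}$. Take the supremum over the $v_n$, use (4), and recall $[\mathcal H^1,\mathcal M]_{2/p}=\mathcal H^q$. $\square$

**Lemma 7.3.** For $h\in\mathcal M(k)$ there are $\alpha_n\ge0$ $(n\ge0)$, $u_n\in\mathcal M$ $(n\ge1)$, $h_N\in\mathcal M$ with $h=\sum_{n=1}^Nu_n+h_N$ for all $N$, and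
$$\|u_n\|_1\le2\alpha_{n-1},\quad\|u_n\|\le2\cdot2^{n/2}\alpha_{n-1},\quad\|h_N\|_1=\alpha_N,\quad\|h_N\|\le\|h\|,\quad\Big(\sum_{n\ge0}(2^{n/p}\alpha_n)^q\Big)^{1/q}\le C_p\|h\|_{\mathcal H^q(k)} .$$
The choice of $\alpha_n,u_n,h_N$ does not depend on $p$.

*Proof.* Let $B_0=1\in\mathfrak B$, $h_0=h$. Given $h_{n-1}\in\mathcal M$, put $\alpha_{n-1}=\|h_{n-1}\|_1$; if $h_{n-1}=0$, stop and let all later terms vanish. Otherwise apply Lemma 5.1 to $h_{n-1}/(2\alpha_{n-1})$ with $\mu=2^n$. This gives $B_n\in\mathfrak B$ with $B_n(x_0)=\frac1{1+2^n}\le2^{-n}$ and $\|(1-B_n)h_{n-1}\|\le2\alpha_{n-1}\cdot\frac12 2^{n/2}=2^{n/2}\alpha_{n-1}$. Put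
$$h_n=B_n^2h_{n-1},\qquad u_n=h_{n-1}-h_n=(1+B_n)(1-B_n)h_{n-1}.$$
As $\|1+B_n\|_{\rm Mult}\le2$ and $\|B_n\|_{\rm Mult},\|1-B_n\|_{\rm Mult}\le1$, the first four assertions follow. Finally $h_n=\big(\prod_{1\le i<n}B_i^2\big)B_n^2h$ and the product is contractive on $\mathcal H^1$, so $\alpha_n\le\|B_n^2h\|_1$. Apply Lemma 7.2 to $B_0,\dots,B_N$, and let $N$ grow. $\square$

## 8. Summation by the real method: proof of Theorem 1

By scaling let $\|\varphi\|_{\rm Mult}\le1$, and let $T=JM_\varphi^*:\mathcal M(k)\to\mathcal M(S)$.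

**Step 1: the predual estimate.** We show
$$\|Th\|_{\mathcal H^q(S)}\le C_p\|h\|_{\mathcal H^q(k)}\qquad(h\in\mathcal M(k)).\tag{11}$$
Decompose $h$ by Lemma 7.3, put $\delta=\frac12\min(\eta,1-\eta)$, and write $K(t,\cdot)$ for the $K$-functional of $(\mathcal H^1(S),\mathcal M(S))$. By Corollary 6.2 with $\eta'=\eta$, $K(t,Th_N)\le Ct^\eta\alpha_N^{1-\eta}\|h\|^\eta\to0$ as $N\to\infty$ for fixed $t$, since $\alpha_N\to0$. Hence $K(t,Th)\le\sum_{n\ge1}K(t,Tu_n)$. By Corollary 6.2 with $\eta'=\eta\pm\delta\in(0,1)$,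
$$K(t,Tu_n)\le C\min_\pm\,(t2^{n/2})^{\eta\pm\delta}\,\alpha_{n-1} .$$
For $t=2^{-i/2}$ we have $2^{i\eta/2}(2^{(n-i)/2})^{\eta\pm\delta}=2^{n\eta/2}2^{\pm\delta(n-i)/2}$ and $\eta/2=1/p$. So
$$2^{i\eta/2}K(2^{-i/2},Th)\le C\sum_{n\ge1}2^{-\delta|n-i|/2}\,2^{n/p}\alpha_{n-1} .$$
By Young's inequality $\|Th\|_{(\mathcal H^1(S),\mathcal M(S))_{\eta,q}}\le C\big(\sum(2^{n/p}\alpha_n)^q\big)^{1/q}\le C\|h\|_{\mathcal H^q(k)}$. Lemma 3.1 for the kernel $S$ gives (11).

**Step 2: dualize.** Let $f\in\mathcal H^p(S)\subset\mathcal M(S)$. Then $\varphi\cdot(f\circ b)\in\mathcal M(k)$, and for $h\in\mathcal M(k)$, by (D) for $S$ and (11),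
$$|\langle\varphi\cdot(f\circ b),h\rangle|=|\langle f,JM_\varphi^*h\rangle|=|\langle f,Th\rangle|\le C\|f\|_{\mathcal H^p(S)}\|Th\|_{\mathcal H^q(S)}\le C_p\|f\|_{\mathcal H^p(S)}\|h\|_{\mathcal H^q(k)} .$$
By (D) for $k$, $\varphi\cdot(f\circ b)\in\mathcal H^p(k)$ with norm at most $C_p\|f\|_{\mathcal H^p(S)}$. With $\varphi=1$: $f\mapsto f\circ b$ takes $\mathcal H^p(S)$ to $\mathcal H^p(k)$ for every $2<p<\infty$. $\blacksquare$

## 9. Quotients, multipliers and the real scale: proof of Theorem 2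

**Part 1.** We bound $J$ and $C_b$ on each $\mathcal H^p$. For $1<p<2$, $J:\mathcal H^p(k)\to\mathcal H^p(S)$ is bounded by (11) with $\varphi=1$ (with $p$ in the role of $q$), extended from the dense subspace $\mathcal M$. For $p=2$ it is isometric. For $u\in\mathrm{Han}(k)$ and $g\in\mathcal M(S)$, (5) gives
$$|\langle Ju,g\rangle|=|\langle u,g\circ b\rangle|\le\|u\|_{\rm Han}\|g\circ b\|_1\le\|u\|_{\rm Han}\|g\|_1 .$$
So $J:\mathrm{Han}(k)\to\mathrm{Han}(S)$ contractively, and interpolating with $\mathcal M$ by (7) gives $2<p<\infty$. The map $C_b:\mathcal H^p(S)\to\mathcal H^p(k)$ is bounded: for $p\le2$ interpolate between $\mathcal H^1$ and $\mathcal M$, where it is contractive, and for $p>2$ use Theorem 1. The identity $C_bJ=\mathrm{id}$ holds on $\mathcal M(k)$, hence on $\mathcal H^p(k)$: for $p\ge2$ because $\mathcal H^p\subset\mathcal M$, and for $p<2$ by density. So $C_b$ is onto with a bounded right inverse, which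 gives the quotient norm. Also $(JC_b)^2=J(C_bJ)C_b=JC_b$, and since $J$ is injective, $\ker JC_b=\ker C_b=\{f:f\circ b=0\}$.

**Part 2.** For $1<p\le2$, multipliers act on $\mathcal H^1$ and $\mathcal M$ with norm at most $\|\varphi\|_{\rm Mult}$; interpolate. For $p>2$ and $f\in\mathcal H^p(k)$, part 1 gives $f=(Jf)\circ b$ with $\|Jf\|_{\mathcal H^p(S)}\le C\|f\|_{\mathcal H^p(k)}$. So $\varphi f=\varphi\cdot((Jf)\circ b)$ is controlled by Theorem 1.

**Part 3, exponents $1<q<2$.** Here $\eta$ is given by $\frac1q=1-\frac\eta2$. Lemma 3.1 gives $\|\cdot\|_{\mathcal H^q}\le C\|\cdot\|_{(\mathcal H^1,\mathcal M)_{\eta,q}}$. Conversely, for $h\in\mathcal M$ and $u_n,h_N$ as in Lemma 7.3,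
$$K(t,u_n;\mathcal H^1,\mathcal M)\le\min(\|u_n\|_1,t\|u_n\|)\le2\min(1,t2^{n/2})\,\alpha_{n-1},\qquad K(t,h_N)\le\alpha_N\to0 .$$
With $\delta$ as in Section 8, $\min(1,s)\le s^{\eta\pm\delta}$ for $s>0$, because $0<\eta\pm\delta<1$. So, exactly as there, $2^{i\eta/2}K(2^{-i/2},h)\le C\sum_n2^{-\delta|n-i|/2}2^{n/p}\alpha_{n-1}$, and $\|h\|_{(\mathcal H^1,\mathcal M)_{\eta,q}}\le C\|h\|_{\mathcal H^q}$. Since $\mathcal M$ is dense in both spaces, $\mathcal H^q=(\mathcal H^1,\mathcal M)_{\eta,q}=(\mathcal H^1,\mathrm{Han})_{\eta/2,q}$ (reiteration as in Lemma 3.1), and $\eta/2=1-\frac1q$.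

**Part 3, exponents $p=q'>2$.** Dualize the previous case, with [BL, 4.5.2] for the complex and [BL, 3.7.1] for the real method:
$$\mathcal H^p=(\mathrm{Han},\mathcal M)_{\eta,p}=(\mathcal M,\mathrm{Han})_{1-\eta,p}=(\mathcal H^1,\mathrm{Han})_{1-\eta/2,p},\qquad1-\tfrac\eta2=1-\tfrac1p .$$
The last equality is reiteration [BL, 3.5.3]: $\mathcal M$ and $\mathrm{Han}$ have positions $\frac12$ and $1$, and $\eta\cdot\frac12+(1-\eta)\cdot1=1-\frac\eta2$.

**Part 3, exponent $p=2$.** Let $\mathcal E=(\mathcal H^1,\mathrm{Han})_{1/2,2}$; $\mathrm{Han}$ is dense in $\mathcal E$.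

*$\mathcal E\subset\mathcal M$.* If $x=\sum x_j$ in $\mathcal H^1$ with $x_j\in\mathrm{Han}$ and $a_j=2^{-j/2}\max(\|x_j\|_1,2^j\|x_j\|_{\rm Han})$, then $\|x_i\|_1\le2^{i/2}a_i$ and $\|x_j\|_{\rm Han}\le2^{-j/2}a_j$. So by (3), used in both orders, $|\langle x_i,x_j\rangle|\le a_ia_j2^{-|i-j|/2}$. Hence finite sums satisfy $\|\sum x_j\|\le C\|(a_j)\|_{\ell^2}$, the series converges in $\mathcal M$, and $\|x\|\le C\|(a_j)\|_{\ell^2}$.

*$\mathcal M\subset\mathcal E$.* By [BL, 3.7.1], $\mathcal E^\dagger=(\mathrm{Han},\mathrm{Han}^\dagger)_{1/2,2}$ with equivalent norms. By (4), $h\mapsto\langle h,\cdot\rangle$ embeds $\mathcal H^1$ isometrically in $\mathrm{Han}^\dagger$. Let $f\in\mathrm{Han}$. In any decomposition $f=v+w$ with $v\in\mathrm{Han}$, $w\in\mathrm{Han}^\dagger$ we have $w=f-v\in\mathrm{Han}$ and $\|w\|_{\mathrm{Han}^\dagger}=\|w\|_1$. Likewise a decomposition with $w\in\mathcal H^1$ has $w\in\mathrm{Han}$. So $K(t,f;\mathrm{Han},\mathrm{Han}^\dagger)=K(t,f;\mathrm{Han},\mathcal H^1)$,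 and since $(\mathrm{Han},\mathcal H^1)_{1/2,2}=(\mathcal H^1,\mathrm{Han})_{1/2,2}=\mathcal E$,
$$\|f\|_{\mathcal E}\le C\|f\|_{\mathcal E^\dagger}=C\sup_{\|g\|_{\mathcal E}\le1}|\langle f,g\rangle|\le C\|f\|\sup_{\|g\|_{\mathcal E}\le1}\|g\|\le C\|f\| ,$$
the last step by the first inclusion. As $\mathrm{Han}$ is dense in $\mathcal M$, $\mathcal M\subset\mathcal E$. Hence $\mathcal H^2=\mathcal M=\mathcal E$ with equivalent norms. $\blacksquare$
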